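# Estimating entropy from a stream: what a bit of memory buys

## 1. Entropy, streaming algorithms, bits and words

Logarithms are natural (base 2 would only change $\epsilon$ by a constant factor), and $[k]=\{1,\dots,k\}$. The letters $C,c,c_1,\dots$ denote universal positive constants, and $C$ may change from line to line.

**Definition 1 (entropy).** For a distribution $\mathcal D=(p_1,\dots,p_k)$ on $[k]$ put $H(\mathcal D)=\sum_i p_i\log(1/p_i)$, with $0\log(1/0)=0$.

Example (the paired family). Let $K\ge1$, $x\in\{\pm1\}^K$, $\beta\in(0,1)$, and give $(j,s)\in[K]\times\{\pm1\}$ the probability $\frac{1+sx_j\beta}{2K}$. The label $j$ is uniform, and given $j$ the sign $s$ equals $x_j$ with probability $\frac{1+\beta}2$. Hence the entropy is $\log K+h(\frac{1+\beta}2)$, where $h(p)=-p\log p-(1-p)\log(1-p)$. It depends on $\beta$ but not on $x$. We shall use this family all the way through.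

**Definition 2 (streaming algorithm with $m$ bits).** The algorithm reads fresh i.i.d. samples of $\mathcal D$ one at a time, in a single pass. Between samples it keeps a state with at most $2^m$ possible values, $m\ge1$. The new state is computed from the old state, the new sample and fresh random bits, which are not stored. The rule may depend arbitrarily on known parameters $(k,\epsilon)$. At some point it halts and outputs a number $\hat H$.

Example (the return test). Read a sample $X$ and store it; then read $L$ further samples and remember whether $X$ has come back. The state is the name $X$, one flag and a counter: about $\log_2k+1+\log_2(L+1)$ bits.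

**Definition 3 (word).** A word holds $\Theta(\log(k/\epsilon))$ bits. An algorithm with $c$ words keeps $O(c\log(k/\epsilon))$ bits.

Example. $O(1)$ words hold the name of a symbol, the value of $\epsilon$, or a counter that runs up to a fixed power of $k/\epsilon$. They also hold $\lfloor\log_2(k/\epsilon)\rfloor$ independent yes/no marks. The last possibility will be decisive.

**Definition 4 (task, sample complexity).** The parameters $k,\epsilon$ are known, $\mathcal D$ is not. The algorithm solves the task if $P(|\hat H-H(\mathcal D)|\le\epsilon)\ge\frac23$ for every distribution $\mathcal D$ on $[k]$. Its sample complexity $n$ is the maximum number of samples that it reads. (A bound on the expected number becomes a worst-case bound of the same order, with a constant loss in success probability, by Markov's inequality.)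

Example. For $k\ge2$ and $\epsilon<\frac12\log2$, $n=0$ is impossible. A point mass has entropy $0$ and the uniform law on two symbols has entropy $\log2$, so a single law of $\hat H$ would have to give probability at least $\frac23$ to two disjoint intervals.

If transitions may also depend on the index of the sample, put the index into the state. When we prove lower bounds for $c$ words we may assume $n\le k/\epsilon^2$, since otherwise there is nothing to prove, so this costs $O(\log(k/\epsilon))$ bits.

## 2. The conjectured bound $k/\epsilon^2$ and three theorems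

Without a memory constraint the optimal sample complexity is
$$n=\Theta\Big(\max\Big\{\frac1\epsilon\frac k{\log(k/\epsilon)},\frac{\log^2k}{\epsilon^2}\Big\}\Big),$$
but the known optimal algorithms store all samples. With $O(1)$ words, Acharya et al. (NeurIPS 2019) use $(k/\epsilon^3)\,\mathrm{polylog}(1/\epsilon)$ samples. Aliakbarpour, McGregor, Nelson and Waingarten ("Estimation of Entropy in Constant Space with Improved Sample Complexity", arXiv:2205.09804, 2022) use $O(k\epsilon^{-2}\log^4(1/\epsilon))$ samples. They name as the main open problem whether this is optimal, and conjecture that it is, up to $\mathrm{poly}(\log(1/\epsilon))$ factors. Precisely: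

**Conjecture.** For every constant $c\ge1$ there are $a,C>0$, $k_0$ and $\epsilon_0\in(0,1)$ such that for all $k\ge k_0$ and $0<\epsilon\le\epsilon_0$ every $c$-word streaming algorithm for the task needs
$$n\ge\frac k{\epsilon^2}\cdot\frac1{C\log^a(1/\epsilon)}.$$

In plain words: with constant memory, must one pay $k/\epsilon^2$ samples, if only powers of $\log(1/\epsilon)$ are forgiven? We shall prove that the answer is no, and that it becomes yes exactly when $\log k$ is at most polylogarithmic in $1/\epsilon$.

**Theorem 1 (algorithm).** For all $k\ge2$, $0<\epsilon\le\frac12$ and integers $1\le q\le k$ there is a streaming algorithm with $q+O(\log(k/\epsilon))$ bits which, for every distribution on $[k]$, estimates $H$ within $\epsilon$ with probability at least $2/3$, using (worst case)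
$$n\le C\Big[\frac{k\log^2(2q)}{q\,\epsilon^2}+\frac k\epsilon+\frac{\log^3(2q/\epsilon)}{\epsilon^2}\Big]\quad\text{samples.}$$

**Theorem 2 (lower bound).** There is $c_1>0$ such that if $0<\epsilon\le c_1$, $k\ge2$ and $\epsilon^2m\log^2(8+k/m)\le c_1$, then every $m$-bit streaming algorithm for the task needs
$$n\ge c_1\frac k{\epsilon^2\,m\,\log^2(8+k/m)}.$$

**Theorem 3 (answer and classification).** There is a universal $c_0$ such that the following hold.

(i) The conjecture is false: for $c=c_0$ (hence for all $c\ge c_0$) no $a,C,k_0,\epsilon_0$ exist. More generally, let $S$ be a set of pairs such that for all $B\ge1$, $\epsilon_1>0$ some $(k,\epsilon)\in S$ has $\epsilon\le\epsilon_1$ and $\log k>(\log\frac1\epsilon)^B$. Then the conjectured bound fails on $S$ for every choice of $a,C,k_0,\epsilon_0$.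

(ii) For all $A\ge1$, $c\ge1$ there are $C,\epsilon_0$ such that for all $k\ge2$, $\epsilon\le\epsilon_0$ with $\log k\le(\log\frac1\epsilon)^A$, every $c$-word algorithm needs $n\ge\frac k{\epsilon^2}\cdot\frac1{C\log^{3A}(1/\epsilon)}$.

Two consequences can be read off at once. First, if $\log_2(k/\epsilon)\le k$, take $q=\lfloor\log_2(k/\epsilon)\rfloor$ in Theorem 1. Then $O(1)$ words and
$$O\Big(\frac{k(\log\log(k/\epsilon))^2}{\epsilon^2\log(k/\epsilon)}+\frac k\epsilon+\frac{\log^3(\log(k/\epsilon)/\epsilon)}{\epsilon^2}\Big)$$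
samples suffice. Indeed $k/\epsilon\ge4$, so $q\ge2$, $\log(2q)\le C\log\log(k/\epsilon)$ and $\log(2q/\epsilon)\le C\log(\log(k/\epsilon)/\epsilon)$.

Second, let $n^*(m)$ be the smallest sample complexity of an $m$-bit algorithm. Suppose $C_0\log(k/\epsilon)\le m\le\min(1/\epsilon,k)$ and $k\ge m\log^3(2m/\epsilon)$ with $C_0$ a large constant, $\epsilon\le\min(c_1,\frac12)$ and $\epsilon^2m\log^2(8+k/m)\le c_1$. Then
$$\frac{c_1\,k}{\epsilon^2m\log^2(8+k/m)}\le n^*(m)\le\frac{Ck\log^2(2m)}{\epsilon^2m}.$$
The left side is Theorem 2. For the right side take $q=\lfloor m/2\rfloor$ in Theorem 1 and note $k/\epsilon\le k/(m\epsilon^2)$ and $\log^3(2q/\epsilon)/\epsilon^2\le k/(m\epsilon^2)$. So in this range the trade-off is $k/(m\epsilon^2)$, up to factors $\log^2k$. The theorems do not determine these logarithmic factors, nor the exact behavior when $m\gg1/\epsilon$.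

## 3. Comparing signs in the paired family

Let us try the task by hand on the paired family with $\beta\in(0,\frac12]$ unknown. Since $h'(p)=\log\frac{1-p}p$, we have $\frac{dH}{d\beta}=-\mathrm{artanh}\,\beta$, so $|dH/d\beta|\le0.55$ and $|dH/d(\beta^2)|=\frac{\mathrm{artanh}\beta}{2\beta}\le0.55$. It suffices to know $\beta$ or $\beta^2$ within $\epsilon$.

If $x$ is known, average $sx_j$ over the stream. Each term has mean $\beta$ and variance at most $1$, so $C/\epsilon^2$ samples are enough and a counter is all the memory. There is no factor $k$.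

If $x$ is unknown, a single sign tells nothing, but two signs $s,s'$ with the same label satisfy $\mathbb E[ss'\mid x]=x_j^2\beta^2=\beta^2$. So store one pair $(j,s)$, wait for $j$ to return, which takes about $K$ samples, and compare. We need $C/\epsilon^2$ comparisons, hence about $K/\epsilon^2$ samples. This is the conjectured rate.

With $q$ spare bits one does better. Watch the labels $1,\dots,q$ simultaneously; two bits per label record whether it has been seen and with which sign. In a window with a Poisson($K$) number of samples each label occurs Poisson(1) times, hence at least twice with probability $1-2/e$. So a window produces on average $(1-2/e)q$ comparisons, which are independent given the arrivals and $x$. Now $C/(q\epsilon^2)$ windows suffice when $q\le1/\epsilon^2$, that is, about $K/(q\epsilon^2)$ samples. A word can therefore be spent on many one-bit marks rather than on one name.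

Theorem 1 carries this to arbitrary distributions. Theorem 2 says that comparisons are essentially all that an algorithm can do: each bit of memory yields, up to logarithms, a bounded number of useful comparisons per $K$ samples.

## 4. Entropy as a sum of non-return probabilities

From $-\log p=\sum_{l\ge1}(1-p)^l/l$ for $0<p\le1$ we get
$$H=\sum_{l\ge1}\frac{\pi_l}l,\qquad\pi_l=\sum_ip_i(1-p_i)^l\le\min\Big(1,\frac k{el}\Big),\tag{1}$$
since $p(1-p)^l\le pe^{-pl}\le\frac1{el}$. Here $\pi_l$ is the probability that a fresh sample $X$ does not occur among the next $l$ samples. For the uniform distribution, $\pi_l=(1-\frac1k)^l$, and the sum is indeed $\log k$.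

The sensible first algorithm uses the return test. For a range $\Lambda=(L/2,L]$ read $X$, then $L$ samples, and form
$$D=\sum_{l\in\Lambda}\frac1l\mathbf 1[X\text{ is not among the first }l\text{ further samples}],\qquad\mathbb ED=\sum_{l\in\Lambda}\pi_l/l.$$
Averaging $C/\epsilon^2$ copies gives accuracy $\epsilon$ on this range, at cost $L/\epsilon^2$. This is cheap for small $L$, but at $L=k$ it costs $k/\epsilon^2$, and the variance leaves no slack there. For the uniform distribution with $k\ge2$:

- $D=\sum_{l\in\Lambda}1/l\ge\frac12$ with probability $(1-\frac1k)^k\ge\frac14$;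
- $D=0$ if $X$ returns within the first $\lfloor k/2\rfloor+1$ samples, which has probability at least $1-(1-\frac1k)^{k/2}\ge1-e^{-1/2}\ge0.39$.

So $\mathrm{Var}\,D=\frac12\mathbb E(D-D')^2\ge0.39\cdot\frac14\cdot\frac14>0.02$ for an independent copy $D'$, and order $1/\epsilon^2$ runs of length $k$ are needed by this method.

Storing several names does not rescue it in the regime that will matter. If $1/\epsilon\le k$, then $O(1)$ words are $O(\log k)$ bits, and at $\log_2k$ bits per name they hold $O(1)$ names. What helps is to watch $q$ symbols at one bit each. Their names need not be written down if the watched set is given by a hash function with a short description.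

## 5. One bit per watched symbol: proof of Theorem 1

We use stored names for $l\le k/q$, where they cost $k/(q\epsilon^2)$, and a hashed bitmap for larger $l$. The split matters. At every dyadic scale up to $k$ a bitmap costs $k/(q\epsilon^2)$ times an overhead for sharing the error among scales. Using it on all $\log_2k$ scales would give a factor $\log^2k$ in the estimate below, which spoils the gain when $q\approx\log k$. Starting at $k/q$ leaves only about $\log_2q$ such scales.

Two textbook facts are used. Bertrand's postulate: there is a prime in $[k,2k]$ for $k\ge 2$. The Efron–Stein inequality: if $\Gamma$ is a function of independent variables and $\Gamma^{(i)}$ is the result of replacing the $i$-th one by an independent copy, then $\mathrm{Var}\,\Gamma\le\frac12\sum_i\mathbb E(\Gamma-\Gamma^{(i)})^2$.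

**Step 1 (cut the series).** Purpose: replace (1) by finitely many dyadic ranges. Put
$$l_0=\lceil k/q\rceil,\quad l_j=2^jl_0,\quad J=\lceil\log_2(4k/(\epsilon l_0))\rceil .$$
Since $l_0\le k$ we have $J\ge1$, and $4k/\epsilon\le l_J<8k/\epsilon$. Since $k/l_0\le q$, $J\le1+\log_2(4q/\epsilon)$. The tail is $\sum_{l>l_J}\pi_l/l\le\frac ke\sum_{l>l_J}l^{-2}\le\frac k{el_J}\le\frac\epsilon8$.

**Step 2 (the range $l\le l_0$, by stored names).** Purpose: estimate $\sum_{l\le l_0}\pi_l/l$ with variance $15\epsilon^2/400$ at cost $Ck/(q\epsilon^2)$. For integers $0\le i\le\log_2l_0$ let $\Lambda_i=\{l:\,l_02^{-i-1}<l\le l_02^{-i}\}$; these sets partition $\{1,\dots,l_0\}$. Repeat $N_i=\lceil400(i+1)^2/\epsilon^2\rceil$ times: read $X$, then $\lfloor l_02^{-i}\rfloor$ further samples, and form $D$ as in Section 4 with $\Lambda=\Lambda_i$. This is done online: a flag tells whether $X$ has returned, and at the $l$-th further sample we add $1/l$ if $l\in\Lambda_i$ and the flag is down. With $L=l_02^{-i}\ge1$ there are at most $L/2+1$ integers in $(L/2,L]$,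 each with $1/l<2/L$, so $0\le D\le1+2/L\le3$.

Average over the repetitions and sum over $i$. The variance is at most
$$\sum_i\frac9{N_i}\le\frac{9\epsilon^2}{400}\sum_{i\ge0}\frac1{(i+1)^2}\le\frac{15\epsilon^2}{400}.$$
One repetition reads $1+\lfloor l_02^{-i}\rfloor\le2l_02^{-i}$ samples, so the cost is at most $\sum_i2N_il_02^{-i}\le Cl_0/\epsilon^2\le Ck/(q\epsilon^2)$, using $l_0\le2k/q$.

**Step 3 (one bitmap round).** Purpose: an unbiased estimate of $\sum_{l\in\Lambda_j'}\pi_l/l$, where $\Lambda_j'=(l_{j-1},l_j]\cap\mathbb N$ and $1\le j\le J$. Let $k'\in[k,2k]$ be prime and view $[k]$ as a subset of $\mathbb Z_{k'}$, with $p_i=0$ outside $[k]$. Draw uniform $\alpha\in\{1,\dots,k'-1\}$ and $\gamma\in\mathbb Z_{k'}$, and let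
$$Q=\{i\in\mathbb Z_{k'}:\ (\alpha i+\gamma\bmod k')<q\}.$$
Read $l_j+1$ samples. A bitmap of $q$ bits, indexed by $\alpha i+\gamma\bmod k'$, records which elements of $Q$ have been seen. Let $T_i$ be the index of the first occurrence of $i$ (infinite if there is none), $g_j(T)=\frac1{T-1}\mathbf 1[T-1\in\Lambda_j']$, and output
$$Y=\frac{k'}q\sum_{i\in Q}g_j(T_i).$$
When the bitmap shows that a sample is the first occurrence of an element of $Q$, its index $T$ is on the counter, so $Y$ is computed online. Since $P(T_i=l+1)=p_i(1-p_i)^l$, $P(i\in Q)=q/k'$, and $Q$ is independent of the samples, $\mathbb EY=\sum_i\mathbb Eg_j(T_i)=\sum_{l\in\Lambda_j'}\pi_l/l$.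

Example of the hash: for $k'=5$, $q=2$, $\alpha=2$, $\gamma=1$ the values $2i+1\bmod5$ for $i=0,\dots,4$ are $1,3,0,2,4$, so $Q=\{0,2\}$; only $\alpha,\gamma$ are stored.

**Step 4 (variance of a round).** Purpose: show $\mathrm{Var}\,Y\le V_j:=\frac{4\kappa_j}q\min(1,2\kappa_j)+\frac{16\kappa_j}k$ with $\kappa_j=k/l_j$. For $i\ne i'$ the pair $(\alpha i+\gamma,\alpha i'+\gamma)$ is uniform over ordered pairs of distinct elements, so $P(i,i'\in Q)=\frac{q(q-1)}{k'(k'-1)}\le(q/k')^2$. As $g_j\ge0$, with $\Gamma=\sum_ig_j(T_i)$,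
$$\mathbb EY^2\le\frac{k'}q\sum_i\mathbb Eg_j(T_i)^2+\sum_{i\ne i'}\mathbb E\,g_j(T_i)g_j(T_{i'})\le\frac{k'}q\sum_i\mathbb Eg_j(T_i)^2+\mathbb E\Gamma^2,$$
and $\mathbb EY=\mathbb E\Gamma$, so $\mathrm{Var}\,Y\le\frac{k'}q\sum_i\mathbb Eg_j(T_i)^2+\mathrm{Var}\,\Gamma$.

For the first term, $g_j\le1/l_{j-1}=2/l_j$. Since $|\Lambda_j'|=l_{j-1}$, also $\sum_i\mathbb Eg_j(T_i)=\sum_{l\in\Lambda_j'}\pi_l/l\le\max_{l\in\Lambda_j'}\pi_l\le\min(1,2\kappa_j)$ by (1). With $k'\le2k$ the first term is at most $\frac{2k}q\cdot\frac2{l_j}\min(1,2\kappa_j)=\frac{4\kappa_j}q\min(1,2\kappa_j)$.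

For the second, replacing one sample changes $T_i$ for at most two symbols (the old and the new one), hence changes $\Gamma$ by at most $4/l_j$. Efron–Stein gives $\mathrm{Var}\,\Gamma\le\frac12(l_j+1)\frac{16}{l_j^2}\le\frac{16}{l_j}=\frac{16\kappa_j}k$.

**Step 5 (how many rounds at each level).** Purpose: distribute the error over the levels. Let $g$ be the number of $j\in[1,J]$ with $\kappa_j\ge\frac12$. Since $\kappa_j$ halves from level to level, these are $j=1,\dots,g$, and $\kappa_j\le q2^{-j}$ gives $g\le1+\log_2q$. Put $w_j=\frac1{2g}$ for $j\le g$ and $w_{g+s}=\frac1{4s^2}$ for $s\ge1$, so that $\sum_jw_j\le\frac12+\frac{\pi^2}{24}\le1$. Run $N_j=\lceil400V_j/(w_j\epsilon^2)\rceil$ rounds at level $j$, average, and sum over $j$. The variance is at most $\sum_jw_j\epsilon^2/400\le\epsilon^2/400$. The cost is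
$$\sum_j(l_j+1)N_j\le2\sum_jl_j+\frac{800}{\epsilon^2}\sum_j\frac{l_jV_j}{w_j},\qquad2\sum_jl_j\le4l_J\le\frac{32k}\epsilon .$$
Here $l_jV_j=\frac{4k}q\min(1,2\kappa_j)+16$, and $\kappa_{g+s}<2^{-s}$. So
$$\sum_j\frac{l_jV_j}{w_j}\le\frac{4k}q\Big[2g^2+\sum_{s\ge1}4s^22^{1-s}\Big]+16\Big[2g^2+\sum_{s\le J}4s^2\Big]\le C\frac kq\log^2(2q)+C\log^3(2q/\epsilon),$$
because $g\le\log_2(2q)$, $g\le J\le C\log(2q/\epsilon)$, and constants are absorbed by $\log^2(2q)\ge\log^22$.

**Step 6 (error and memory).** Purpose: collect the errors and count bits. All runs use fresh samples, so the total variance is at most $16\epsilon^2/400=\epsilon^2/25$. By Chebyshev the deviation from the mean exceeds $\epsilon/2$ with probability at most $\frac4{25}<\frac13$. The bias is at most $\epsilon/8$. All increments, already multiplied by the weights $1/N_i$ or $k'/(qN_j)$, go into one accumulator. There is at most one addition per sample, and each is rounded to a multiple of some $\delta\le\epsilon/(8n)$, which costs at most $\epsilon/8$ in total. So the error is at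 most $\frac34\epsilon$ with probability at least $\frac23$.

Increments are at most $2k$ and $n$ is at most a fixed power of $k/\epsilon$. So the accumulator, the counters, $X$, the flag, $\alpha$ and $\gamma$ take $O(\log(k/\epsilon))$ bits, and the bitmap takes $q$ bits. Adding the costs of Steps 2 and 5 proves Theorem 1. $\square$

## 6. Failure of the conjecture when $\log k$ is large: Theorem 3(i)

Use Theorem 1 with $q=\min(k,\lfloor\log_2(k/\epsilon)\rfloor)$. This takes $O(\log(k/\epsilon))$ bits, that is, $c_0=O(1)$ words. Let $a,C_*,k_0,\epsilon_0$ be given. Put $B=2a+2$, let $\epsilon_1\le\min(\epsilon_0,1/e,1/k_0)$ be small, to be fixed at the end, and take $(k,\epsilon)\in S$ with $\epsilon\le\epsilon_1$ and $\log k>(\log\frac1\epsilon)^B$. As $\log\frac1\epsilon\ge1$, this gives $\log k>\log\frac1\epsilon$, so $1/\epsilon\le k$ and $k\ge k_0$.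

Next, $\log_2(k/\epsilon)\le2\log_2k$, while $\log_2(k/\epsilon)\ge\log_2k+1$ and $k\ge\log k$. Hence $\log k\le q\le2\log_2k$. So $\frac{\log^2(2q)}q\le Cq^{-1/2}\le C(\log k)^{-1/2}$. Also $\log(2q/\epsilon)\le\log(4k\log_2k)\le C\log k$, so $\log^3(2q/\epsilon)/k\le C(\log k)^{-1/2}$. Theorem 1 gives
$$\frac{n\epsilon^2}k\le C\Big[\frac{\log^2(2q)}q+\epsilon+\frac{\log^3(2q/\epsilon)}k\Big]\le C\big[(\log k)^{-1/2}+\epsilon\big]\le C_a\Big(\log\frac1\epsilon\Big)^{-a-1},$$
using $(\log k)^{-1/2}<(\log\frac1\epsilon)^{-B/2}=(\log\frac1\epsilon)^{-a-1}$. The right side is smaller than $\frac1{C_*\log^a(1/\epsilon)}$ once $\log\frac1{\epsilon_1}>C_aC_*$. So the conjectured bound with $a,C_*,k_0,\epsilon_0$ fails at $(k,\epsilon)$. The set $S$ of all pairs satisfies the hypothesis, which refutes the conjecture for $c=c_0$, and a $c_0$-word algorithm is also a $c$-word algorithm for $c\ge c_0$. $\square$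

## 7. From entropy estimation to a conditional score

We turn to Theorem 2. The plan is to vary the bias $\beta$ along a path, and to measure how fast the law of the final memory state can move.

**Step 1 (two entropies that must be told apart).** Let $K=\lfloor k/2\rfloor\ge1$, $x\in\{\pm1\}^K$, $t\in[1,2]$, $\beta_t=e^{-t}/4$, and let $\mathcal D_{x,t}$ be the paired distribution with $\beta=\beta_t$. It lives on $2K\le k$ symbols. Its entropy $H_t=\log K+h(\frac{1+\beta_t}2)$ satisfies, since $\frac{d\beta_t}{dt}=-\beta_t$,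
$$\frac{dH_t}{dt}=\beta_t\,\mathrm{artanh}\,\beta_t\ge\beta_t^2\ge c_2:=\frac{e^{-4}}{16}.$$
Let $t_0=1$ and $t_1=1+3\epsilon/c_2$, which is at most $2$ if $\epsilon\le c_2/3$. Then $H_{t_1}-H_{t_0}\ge3\epsilon$. In particular $n\ge1$, as in the example to Definition 4.

**Step 2 (a smooth intermediate variable).** Purpose: insert a variable on the circle between $x_j$ and $s$, so that the parameter $t$ becomes heat-flow time. Let $\mathbb T=\mathbb R/2\pi\mathbb Z$ with the uniform probability measure and let
$$p_r(\theta)=\sum_{n\in\mathbb Z}e^{-rn^2}e^{in\theta}$$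
be its heat kernel. It is even, smooth for $r>0$, positive (it is a positive multiple of $\sum_{m}e^{-(\theta+2\pi m)^2/(4r)}$), has integral $1$, and $\partial_rp_r=p_r''$. Convolution with $p_r$ multiplies $\cos$ by $e^{-r}$; for example $1+\frac12\cos$ becomes $1+\frac12e^{-r}\cos$. We write $e^{r\Delta}f$ for the convolution of $f$ with $p_r$ in every coordinate.

Let $\rho_t(y|x_j)=1+\frac{x_j}2e^{-t}\cos y$, a density on $\mathbb T$. Draw $y\sim\rho_t(\cdot|x_j)$ and then $s$ with $P(s=\pm1|y)=\frac12(1\pm\cos y)$. Then $\mathbb E[s|x_j]=\mathbb E[\cos y|x_j]=\frac{x_j}2e^{-t}\cdot\frac12=x_j\beta_t$. So drawing $j$ uniformly, then $y$, then $s$, produces a sample $(j,s)$ of $\mathcal D_{x,t}$. Put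
$$\psi(x_j,y)=\partial_t\log\rho_t(y|x_j)=\frac{-\frac{x_j}2e^{-t}\cos y}{1+\frac{x_j}2e^{-t}\cos y}.$$
For $t\ge1$, $|\psi|\le1$, and $\mathbb E[\psi|x_j]=\int\partial_t\rho_t\,dy=0$.

**Step 3 (Poisson arrivals).** Purpose: make the labels independent of each other. Put $\bar n=\max(n,10)\le10n$ and $\mathfrak T=K\lceil2\bar n/K\rceil$. On $[0,\mathfrak T]$ each $j\in[K]$ has an independent Poisson arrival process of rate $1/K$; each arrival produces a fresh $(y,s)$, and $(j,s)$ is fed to the algorithm. The superposition has rate $1$ and i.i.d. uniform labels, so the algorithm sees i.i.d. samples of $\mathcal D_{x,t}$. When the algorithm halts we record only whether $|\hat H-H_{t_0}|\le\epsilon$ ("good") or not ("bad"), and the state then never changes. The state space $\mathcal M$ thus has at most $2^m+2\le2^{m+1}$ elements; let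
$$\mu=\max(1,\log|\mathcal M|)\le2m .$$
The number $N$ of arrivals is Poisson with mean at least $2\bar n$. By the Chernoff bound $P(\mathrm{Poi}(\lambda)\le\lambda/2)\le e^{-\lambda(1-\log2)/2}$ we get $P(N<\bar n)\le e^{-0.3\bar n}\le e^{-3}\le0.05$. Let $M_{\rm fin}$ be the state at time $\mathfrak T$ and $P_t(\cdot|x)$ its law. Under $t_0$ the state is "good" with probability at least $\frac23-0.05$. Under $t_1$, "good" means a wrong answer, so its probability is at most $\frac13$. Hence for every $x$
$$\mathrm{TV}(P_{t_0}(\cdot|x),P_{t_1}(\cdot|x))\ge0.28.\tag{2}$$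

**Step 4 (the score of the memory).** Purpose: bound this distance by a conditional second moment. Let $x$ be uniform on $\{\pm1\}^K$ and $\Psi=\sum_i\psi_i$, the sum over all arrivals of $\psi_i=\psi(x_{j_i},y_i)$. Given the arrival pattern and the $y_i$, the law of $M_{\rm fin}$ depends neither on $x$ nor on $t$. So
$$P_t(M|x)=\mathbb E_{\rm pattern}\int\prod_i\rho_t(y_i|x_{j_i})\,P(M_{\rm fin}=M\mid\text{pattern},y)\,dy .$$
The $t$-derivative of the product is the product times $\Psi$. Since $|\partial_t\rho_t|\le\rho_t\le2$, it is dominated by $N2^N$, which is integrable for Poisson $N$. So $\partial_tP_t(M|x)=\mathbb E[\mathbf 1_{M_{\rm fin}=M}\Psi\mid x]$. With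
$$\varphi=\mathbb E[\Psi\mid M_{\rm fin},x],\qquad\Phi(t)=\mathbb E\varphi^2=\mathbb E[\varphi\Psi]\le\mathbb E\Psi^2<\infty,$$
this says $\partial_tP_t(M|x)=P_t(M|x)\,\varphi(M,x)$, and therefore
$$\mathbb E_x\mathrm{TV}(P_{t_0}(\cdot|x),P_{t_1}(\cdot|x))\le\frac12\int_{t_0}^{t_1}\mathbb E|\varphi|\,dt\le\frac{t_1-t_0}2\sup_{t\in[1,2]}\sqrt{\Phi(t)}.\tag{3}$$

Example: if the algorithm knew $x$ and kept only the numbers $N_\pm$ of arrivals with $sx_j=\pm1$, then $\varphi=-\frac{\beta_t}{1+\beta_t}N_++\frac{\beta_t}{1-\beta_t}N_-$, and $\Phi=\mathfrak T\frac{\beta_t^2}{1-\beta_t^2}$. This is of the order $\mathfrak T$ of the trivial bound: given $x$ and the pattern the $\psi_i$ are independent and centered, so $\Phi\le\mathbb E\Psi^2\le\mathbb EN=\mathfrak T$. Combined with (2) and (3) the trivial bound gives only $\epsilon^2\mathfrak T\ge c$, with no gain of a factor $k$; and when $2\bar n<K$, so that $\mathfrak T=K$, it says nothing about $n$. What we need, and shall prove, is a gain of about $\mu/K$: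

**Proposition 1.** For all $t\in[1,2]$,
$$\Phi(t)\le C\,\frac{\mathfrak T}K\,\mu\,\log^2(8+K/\mu).$$

The example shows that the proof must use that the algorithm does not know $x$. From now on $t\in[1,2]$ is fixed.

## 8. What few bits can know about independent coordinates

**Lemma 1.** Let $b_1,\dots,b_N\in[-1,1]$ be independent with mean $0$, and let $M\in\mathcal M$ be jointly distributed with them. Then $\mathbb E\sum_j\mathbb E[b_j|M]^2\le2H(M)\le2\mu$. The same holds conditionally on further variables, if the $b_j$ are conditionally independent with mean $0$.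

*Proof.* Let $P(M=M_0)=p>0$ and $\lambda_j=\mathbb E[b_j|M=M_0]$. By Jensen and Hoeffding's lemma ($\mathbb Ee^{\lambda b}\le e^{\lambda^2/2}$ for centered $b\in[-1,1]$),
$$e^{|\lambda|^2}=e^{\mathbb E[\langle\lambda,b\rangle|M_0]}\le\mathbb E[e^{\langle\lambda,b\rangle}|M_0]\le\frac1p\,\mathbb Ee^{\langle\lambda,b\rangle}\le\frac1pe^{|\lambda|^2/2}.$$
So $|\lambda|^2\le2\log\frac1p$. Average over $M_0$ and use $H(M)\le\log|\mathcal M|\le\mu$. The conditional version is the same argument under the conditional law. $\square$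

The lemma bounds the sum of squares of what is known, not the square of the sum, and $\varphi$ is a conditional expectation of a sum. These are different. Let $b_j$ be fair signs, $N$ odd, $M$ their majority, and $S_N=\sum_jb_j$. Then $\sum_j\mathbb E[b_j|M]^2\le2\log2$. But $|\mathbb E[S_N|M]|=\mathbb E|S_N|$, and by Hölder $\mathbb E|S_N|\ge(\mathbb ES_N^2)^{3/2}(\mathbb ES_N^4)^{-1/2}\ge N^{3/2}(3N^2)^{-1/2}=\sqrt{N/3}$. So one bit can know a coherent sum with $\mathbb E[S_N|M]^2\ge N/3$. For our scores Cauchy–Schwarz over $K$ labels would give $2K\mu$, which is worse than the trivial bound $K$ in a window of length $K$. The next section shows that coherent sums of the $\psi_i$ are nevertheless inaccessible, as long as no label occurs twice.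

## 9. Heat flow and the coherent sum over single labels

For an interval $I\subset[0,\mathfrak T]$ call $j$, and its arrival, *single in $I$* if $j$ has exactly one arrival in $I$. Let $\Psi_j^I=\psi_i$ if $j$ is single in $I$ with arrival $i$, and $\Psi_j^I=0$ otherwise. Put $U_I=\sum_j\Psi_j^I$. Let $M_{\rm in},M_{\rm out}$ be the states at the two ends of $I$, and $\bar U_I=\mathbb E[U_I|M_{\rm in},M_{\rm out},x]$.

Example: if $K=4$ and the labels arriving in $I$ are $2,1,2,4$ in this order, the single labels are $1$ and $4$, and $U_I=\psi_2+\psi_4$ (second and fourth arrival).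

**Lemma 2.** $\mathbb E\bar U_I^2\le C\mu$.

The guiding thought: in smooth variables $U_I$ turns into $\Delta G/G$ for a heat solution $G$, a sum of up to $K$ second derivatives, and we must bound its square. Integration by parts replaces the square of the trace of $\nabla^2\log G$ by the squared Frobenius norm $|\nabla^2\log G|^2$. That norm is the rate of change of $\int G|\nabla\log G|^2$ along the flow, and this quantity is bounded by Lemma 1.

**Step 1 (split each arrival).** Purpose: make $\psi$ a derivative of a heat kernel. Let $\mathcal P$ be the arrival pattern in $I$ (times and labels), $A$ the set of single labels, and $s_{ns}$ the signs of the non-single arrivals. For $\tau\in[0,\frac12]$ introduce for each single arrival a variable $z_j$ with joint law, given $x_j$,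
$$z_j\sim1+\tfrac{x_j}2e^{-\tau}\cos z,\qquad y_j|z_j\sim p_{t-\tau}(y_j-z_j).$$
The $y$-marginal is $\rho_t(\cdot|x_j)$, because the kernel multiplies $\cos$ by $e^{-(t-\tau)}$. Realize $z_j$ by its conditional law given $(x_j,y_j)$, independently of everything else. Let $\psi_j^\tau=\partial_t\log p_{t-\tau}(y_j-z_j)$ with $\tau$ fixed. Differentiating $\rho_t(y|x_j)=\int(1+\frac{x_j}2e^{-\tau}\cos z)\,p_{t-\tau}(y-z)\,dz$ and dividing by $\rho_t$ gives $\mathbb E[\psi_j^\tau|x_j,y_j]=\psi(x_j,y_j)$. So with $U^\tau=\sum_{j\in A}\psi_j^\tau$ the conditional expectation of $U^\tau$ given everything except the $z_j$ is $U_I$, and $\bar U_I=\mathbb E[U^\tau|M_{\rm in},M_{\rm out},x]$. Conditioning on more, Jensen gives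
$$\mathbb E\bar U_I^2\le F_\tau:=\mathbb E\big(\mathbb E[U^\tau|M_{\rm out},\mathcal G_0,x_A,z_A]\big)^2,\qquad\mathcal G_0=(M_{\rm in},\mathcal P,x_{A^c},s_{ns}).\tag{4}$$

**Step 2 (two heat solutions).** Purpose: write $F_\tau$ as an integral over $\mathbb T^A$. Fix $\mathcal G_0$ and let $f_M(y_A)=P(M_{\rm out}=M|\mathcal G_0,y_A)$. The algorithm sees $y_A$ only through the signs, whose law given $y_A$ does not involve $x_A,z_A,t$ or $\tau$. So $f_M$ is unchanged by further conditioning on $(x_A,z_A)$, and it is a trigonometric polynomial with values in $[0,1]$. Given $\mathcal G_0,x_A$ and $z_A=z$, $y_A$ has density $\prod_{j\in A}p_{t-\tau}(y_j-z_j)$. Hence, with $\Delta,\nabla$ on $\mathbb T^A$,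
$$P(M_{\rm out}=M|\mathcal G_0,x_A,z_A=z)=G_M(z),\qquad G_M=e^{(t-\tau)\Delta}f_M,$$
$$\mathbb E[U^\tau|M_{\rm out}=M,\mathcal G_0,x_A,z_A=z]=\frac{\partial_tG_M}{G_M}=\frac{\Delta G_M}{G_M}.$$
Indices $M$ with $f_M=0$ almost everywhere are dropped; this does not depend on $\tau$. For the others $G_M>0$ is smooth, and $\sum_MG_M=1$.

The law of $x_A$ given $\mathcal G_0$ is its law given $(M_{\rm in},x_{A^c})$ with $A$ fixed, because $\mathcal P$ is independent of $(x,M_{\rm in})$ and $s_{ns}$ depends only on $x_{A^c}$, $\mathcal P$ and fresh randomness. Hence, given $\mathcal G_0$, $z_A$ has density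
$$h(z)=\mathbb E\Big[\prod_{j\in A}\big(1+\tfrac{x_j}2e^{-\tau}\cos z_j\big)\Big|M_{\rm in},x_{A^c}\Big]=e^{\tau\Delta}\big(h|_{\tau=0}\big)>0.$$
Write
$$v=\log G_M,\quad u=\nabla v,\quad w=|u|^2,\quad\mathsf H=\nabla^2v,\quad S=\frac{\Delta G_M}{G_M}=\Delta v+w,\quad a=\nabla\log h .$$
Then $F_\tau=\mathbb E_{\mathcal G_0}\int h\sum_MG_MS^2\,dz$.

Example: if $A$ is one label and $M_{\rm out}=s$, then $G_\pm(z)=\frac12(1\pm e^{-r}\cos z)$ with $r=t-\tau$, and $\sum_MG_M|u|^2=\frac{e^{-2r}\sin^2z}{1-e^{-2r}\cos^2z}$, which increases as $r$ decreases, that is, as $\tau$ increases.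

**Step 3 (three facts).** Purpose: bound $u$, $\mathsf H$, $a$ by memory. Let
$$B_1=\sup|(\log p_r)'|,\qquad B_2=\sup|(\log p_r)''|\qquad\text{over }r\in[\tfrac12,2],\ \theta\in\mathbb T,$$
finite by compactness; note $t-\tau\in[\frac12,2]$. Let $\theta_j=\partial_{z_j}\log p_{t-\tau}(y_j-z_j)$. Given $\mathcal G_0$ and $z$ the $\theta_j$ are independent, bounded by $B_1$, and have mean $\int\partial_{z_j}p_{t-\tau}(y_j-z_j)\,dy_j=0$.

(F1) Differentiating $G_M=\int f_M\prod p_{t-\tau}(y_j-z_j)\,dy$ gives $u=\mathbb E[\theta|M,z]$, the expectation given $M_{\rm out}=M$, $z_A=z$ and $\mathcal G_0$. Lemma 1 for $\theta_j/B_1$ gives $\sum_MG_M|u|^2\le2B_1^2\mu$. By Jensen also $\sum_MG_Muu^T\preceq\mathbb E[\theta\theta^T|z]\preceq B_1^2\,\mathrm{Id}$, since $\mathbb E[\theta\theta^T|z]$ is diagonal.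

(F2) Differentiating once more, $\mathsf H=\mathrm{Cov}(\theta|M,z)+\mathbb E[\mathrm{diag}(\partial_{z_j}\theta_j)|M,z]\succeq-B_2\,\mathrm{Id}$. Since $\nabla^2G_M=G_M(\mathsf H+uu^T)$ and $\sum_M\nabla^2G_M=0$, we get $\sum_MG_M\mathsf H=-\sum_MG_Muu^T\preceq0$.

(F3) The posterior weight of $x_A$ given $(\mathcal G_0,z_A)$ is the prior weight times $\prod_j(1+\frac{x_j}2e^{-\tau}\cos z_j)$, normalized by $h$. So $a_j=\partial_jh/h=\mathbb E[b_j|\mathcal G_0,z_A]$ with
$$b_j=\frac{-\frac12x_je^{-\tau}\sin z_j}{1+\frac12x_je^{-\tau}\cos z_j}\in[-1,1].$$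
Condition on $(\mathcal P,x_{A^c},s_{ns},z_A)$ *without* $M_{\rm in}$. As $x$ is uniform, the $x_j$, $j\in A$, are then independent with probabilities $\frac12(1+\frac{x_j}2e^{-\tau}\cos z_j)$, so the $b_j$ are independent with mean $\sum_{x_j=\pm1}\frac12(-\frac12x_je^{-\tau}\sin z_j)=0$. Lemma 1, applied to $M_{\rm in}$, gives $\mathbb E|a|^2=\mathbb E_{\mathcal G_0}\int h|a|^2\le2\mu$. This is where the algorithm's ignorance of $x$ enters.

By these formulas $u,\mathsf H,S,a$ are bounded by constants depending only on $K$, so all expectations below are finite. Integrations by parts on the torus are legitimate, as all functions are smooth.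

**Step 4 (from the trace to the Frobenius norm).** Purpose: show
$$F_\tau\le2E_\tau+C\mu,\qquad E_\tau:=\mathbb E_{\mathcal G_0}\int h\sum_MG_M|\mathsf H|^2.\tag{5}$$
Suppress $M$. As $GS=\Delta G$ and $\nabla G=Gu$, $\nabla h=ha$,
$$\int hGS^2=\int hS\,\Delta G=-\int\nabla(hS)\cdot\nabla G=-\int hG\,[\nabla S\cdot u+S\,a\cdot u].$$
Bochner's identity on the flat torus, $\frac12\Delta|\nabla v|^2=\sum_{i,j}(v_{ij}^2+v_iv_{ijj})$, says $u\cdot\nabla\Delta v=\frac12\Delta w-|\mathsf H|^2$. So $\nabla S\cdot u=\frac12\Delta w-|\mathsf H|^2+u\cdot\nabla w$. Also $\int hG\,\Delta w=-\int hG\,(a+u)\cdot\nabla w$, and $\nabla w=2\mathsf Hu$. Thus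
$$-\int hG\,\nabla S\cdot u=\int hG\Big[\tfrac12(a+u)\cdot\nabla w+|\mathsf H|^2-u\cdot\nabla w\Big]=\int hG\big[|\mathsf H|^2+(a-u)^T\mathsf Hu\big],$$
and therefore
$$F_\tau=\mathbb E_{\mathcal G_0}\int h\sum_MG_M\big[|\mathsf H|^2+(a-u)^T\mathsf Hu-S\,a\cdot u\big].$$
Let $\tilde{\mathsf H}=\mathsf H+B_2\mathrm{Id}\succeq0$, so $(a-u)^T\mathsf Hu=(a-u)^T\tilde{\mathsf H}u-B_2(a-u)\cdot u$. We bound the terms.

- From $(\frac12a-u)^T\tilde{\mathsf H}(\frac12a-u)\ge0$ we get $(a-u)^T\tilde{\mathsf H}u\le\frac14a^T\tilde{\mathsf H}a$. As $a$ does not depend on $M$, (F2) gives $\sum_MG_Ma^T\tilde{\mathsf H}a\le B_2|a|^2$.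
- $-B_2(a-u)\cdot u\le B_2(\frac12|a|^2+\frac32|u|^2)$.
- $-S\,a\cdot u\le\frac12S^2+\frac12(a\cdot u)^2$, and $\sum_MG_M(a\cdot u)^2\le B_1^2|a|^2$ by (F1).

With $\mathbb E|a|^2\le2\mu$ and $\sum_MG_M|u|^2\le2B_1^2\mu$ this yields $F_\tau\le E_\tau+\frac12F_\tau+C\mu$. Since $F_\tau<\infty$, (5) follows.

**Step 5 (average over $\tau$).** Purpose: bound $E_\tau$ on average. For fixed $\mathcal G_0$ let $\mathcal U(\tau)=\int h\sum_MG_Mw$; by (F1), $0\le\mathcal U\le2B_1^2\mu$. The law of $\mathcal G_0$ and the $f_M$ do not depend on $\tau$, while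
$$\partial_\tau h=\Delta h,\qquad\partial_\tau G=-\Delta G,\qquad\partial_\tau v=-S,\qquad\partial_\tau w=-2u\cdot\nabla S.$$
Hence, with $\nabla S=\nabla\Delta v+\nabla w$,
$$\partial_\tau(Gw)=-w\Delta G-2Gu\cdot\nabla\Delta v-2Gu\cdot\nabla w,\qquad\Delta(Gw)=w\Delta G+2Gu\cdot\nabla w+G\Delta w.$$
The sum of the two is $G[\Delta w-2u\cdot\nabla\Delta v]=2G|\mathsf H|^2$ by Bochner. Since $\int\Delta h\cdot Gw=\int h\,\Delta(Gw)$,
$$\mathcal U'(\tau)=\int h\sum_M\big[\Delta(G_Mw)+\partial_\tau(G_Mw)\big]=2\int h\sum_MG_M|\mathsf H|^2.$$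
Integrate over $\tau$, then take the expectation over $\mathcal G_0$: $\int_0^{1/2}E_\tau\,d\tau\le\frac12\mathbb E\,\mathcal U(\tfrac12)\le B_1^2\mu$. Integrating $\mathbb E\bar U_I^2\le F_\tau\le2E_\tau+C\mu$ over $\tau\in[0,\frac12]$ gives $\frac12\mathbb E\bar U_I^2\le2B_1^2\mu+C\mu$, which is Lemma 2. $\square$

## 10. Dyadic windows: proof of Proposition 1

The natural attempt is one scale: cut $[0,\mathfrak T]$ into windows of length $L\le K$. Their coherent parts $\bar U_I$ will turn out to be orthogonal, so Lemma 2 bounds the single arrivals by $\frac{\mathfrak T}L\cdot C\mu$. The non-single arrivals are treated trivially; there are about $\mathfrak TL/K$ of them. This gives $\Phi\le C\mathfrak T(\frac\mu L+\frac LK)$. With $L=K$ the first term is what we want but the second is of order $\mathfrak T$; with $L=\mu$ it is the other way round. The best choice $L=\sqrt{\mu K}$ gives only $\mathfrak T\sqrt{\mu/K}$ instead of $\mathfrak T\mu/K$.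

The way out is to look at an arrival at the largest dyadic scale where it is single. Then its label also occurs in the neighboring window, an event of small probability which is independent over labels. Its average part gains a small factor, and its fluctuation breaks the coherence, so that Lemma 1 is enough.

**Step 1 (exact decomposition).** Let $r=\max(0,\lceil\log_2(K/\mu)\rceil)$ and $L_\ell=K2^{-\ell}$ for $0\le\ell\le r$, so $L_r\le\mu$. Let $\mathcal I_\ell$ be the partition of $[0,\mathfrak T]$ into $2^\ell\mathfrak T/K$ intervals of length $L_\ell$; recall that $\mathfrak T/K$ is an integer. For $\ell\ge1$ each $I\in\mathcal I_\ell$ has a sibling $I^*$, the other half of its parent in $\mathcal I_{\ell-1}$. Let $V_j^I=\mathbf 1[j\text{ has an arrival in }I^*]$. These are independent over $j$, and independent of $x$, with mean $q_\ell=1-e^{-L_\ell/K}\le2^{-\ell}$.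

An arrival that is single in its interval of $\mathcal I_\ell$ is single at all finer levels. Take the smallest such $\ell\le r$, if there is one. If $\ell\ge1$, the arrival is not single in the parent, so its label has an arrival in $I^*$, that is, $V_j^I=1$. Conversely, single in $I\in\mathcal I_\ell$ with $V_j^I=1$ means that $\ell$ is the smallest such level. Writing $V_j^I=q_\ell+(V_j^I-q_\ell)$ we get
$$\Psi=\sum_{I\in\mathcal I_0}U_I+\sum_{\ell=1}^r\Big[q_\ell\sum_{I\in\mathcal I_\ell}U_I+\sum_{I\in\mathcal I_\ell}R_I\Big]+\Psi^{\rm res},\qquad R_I=\sum_j\Psi_j^I(V_j^I-q_\ell),\tag{6}$$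
where $\Psi^{\rm res}$ sums $\psi_i$ over the arrivals not single in their interval of $\mathcal I_r$.

Example: with $\mathfrak T=K$ and $r=2$, let $j$ arrive at times $0.1K$, $0.3K$ and $0.9K$. At level $0$ it is not single. At level $1$ the half $[0,K/2]$ contains two of its arrivals and the other half one; so the arrival at $0.9K$ belongs to level $1$, with $V=1$. The other two are single in different quarters and belong to level $2$.

We bound $\mathbb E[\varphi\,\cdot\,]$ of each part of (6), using the following. Given $x$, the data (arrivals, variables $y,s$, coins) in disjoint time intervals are independent; the state process is Markov; $\varphi$ is a function of $(M_{\rm fin},x)$. For $I\in\mathcal I_\ell$, given $x$, the $\Psi_j^I$ are independent over $j$, have mean $0$, are bounded by $1$, and $\mathbb E[(\Psi_j^I)^2|x]\le P(j\text{ single in }I)\le L_\ell/K$. Let $\mathcal F_s$ be the $\sigma$-field of everything up to time $s$, including coins.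

**Step 2 (coherent parts).** Given $(x,M_{\rm in},M_{\rm out})$, $U_I$ is independent of $M_{\rm fin}$, so $\mathbb E[\varphi U_I]=\mathbb E[\varphi\bar U_I]$. The variable $\bar U_I$ is determined by $x$ and $\mathcal F_{\mathrm{end}(I)}$. By the Markov property $\mathbb E[\bar U_I|\mathcal F_{\mathrm{start}(I)},x]=\mathbb E[\bar U_I|M_{\rm in},x]=\mathbb E[U_I|M_{\rm in},x]=0$. So the $\bar U_I$, $I\in\mathcal I_\ell$, are orthogonal. Cauchy–Schwarz and Lemma 2 give, for $\ell\ge1$,
$$\Big|\mathbb E\Big[\varphi\,q_\ell\sum_{I\in\mathcal I_\ell}U_I\Big]\Big|\le\sqrt{\Phi(t)}\;q_\ell\sqrt{2^\ell\tfrac{\mathfrak T}K\,C\mu}\le\sqrt{\Phi(t)}\;2^{-\ell/2}\sqrt{C\mu\mathfrak T/K},$$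
and the same for $\ell=0$ with $q_0$ replaced by $1$.

**Step 3 (fluctuations, sibling in the past).** Let $I\in\mathcal I_\ell$ be a right child. Given $(x,M_{\rm in})$, $V^I$ is independent of the data in $I$ and after, hence of $(\Psi^I,\varphi)$. With $\hat V_j=\mathbb E[V_j^I|M_{\rm in},x]$ we get $\mathbb E[\varphi R_I]=\mathbb E[\varphi W_I]$, where $W_I=\sum_j\Psi_j^I(\hat V_j-q_\ell)$. Since $\Psi^I$ is centered given $(\mathcal F_{\mathrm{start}(I)},x)$, we have $\mathbb E[W_I|\mathcal F_{\mathrm{start}(I)},x]=0$. As $W_I$ is determined by $x$ and $\mathcal F_{\mathrm{end}(I)}$, the $W_I$ of level $\ell$ are orthogonal. Moreover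
$$\mathbb EW_I^2\le\frac{L_\ell}K\,\mathbb E\sum_j(\hat V_j-q_\ell)^2\le2^{-\ell}\cdot2\mu,$$
by Lemma 1 given $x$, for $b_j=V_j^I-q_\ell$ and the memory $M_{\rm in}$. There are at most $2^\ell\mathfrak T/K$ such intervals, so $|\mathbb E[\varphi\sum_IR_I]|\le\sqrt{\Phi(t)}\sqrt{2\mu\mathfrak T/K}$, the sum over right children of level $\ell$.

**Step 4 (fluctuations, sibling in the future).** Let $I\in\mathcal I_\ell$ be a left child. Given $(x,M_{\rm in},M_{\rm out})$, $\Psi^I$ is independent of all data after $I$, hence of $(V^I,\varphi)$. With $d_j=\mathbb E[\Psi_j^I|M_{\rm in},M_{\rm out},x]$ we get $\mathbb E[\varphi R_I]=\mathbb E[\varphi X_I]$, where $X_I=\sum_jd_j(V_j^I-q_\ell)$. As $V^I$ is independent of $(x,\mathcal F_{\mathrm{end}(I)})$, $\mathbb E[X_I|\mathcal F_{\mathrm{end}(I)},x]=0$. Also $X_I$ is determined by $x$ and the data up to the end of the parent of $I$. Two left children of level $\ell$ have disjoint parents, so the $X_I$ over left children are orthogonal. Finally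
$$\mathbb EX_I^2=q_\ell(1-q_\ell)\,\mathbb E\sum_jd_j^2\le2^{-\ell}\cdot2\mu,$$
by Lemma 1 given $(x,M_{\rm in})$, for $b_j=\Psi_j^I$ and the memory $M_{\rm out}$. So the bound of Step 3 holds for left children too.

**Step 5 (residual).** Given $x$ and the arrival pattern the $\psi_i$ are independent, centered and bounded by $1$, and the pattern decides which arrivals are residual. So $\mathbb E(\Psi^{\rm res})^2$ is at most the expected number of residual arrivals. For $N\sim\mathrm{Poisson}(\lambda)$, $\mathbb E[N\mathbf 1_{N\ge2}]=\lambda(1-e^{-\lambda})\le\lambda^2$. With $\lambda=L_r/K$, $K$ labels and $\mathfrak T/L_r$ intervals,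
$$\mathbb E(\Psi^{\rm res})^2\le\frac{\mathfrak T}{L_r}\,K\Big(\frac{L_r}K\Big)^2=\frac{\mathfrak TL_r}K\le\frac{\mu\mathfrak T}K,\qquad|\mathbb E[\varphi\Psi^{\rm res}]|\le\sqrt{\Phi(t)}\sqrt{\mu\mathfrak T/K}.$$

**Step 6 (sum up).** By (6), adding Steps 2 to 5 over all levels,
$$\Phi(t)=\mathbb E[\varphi\Psi]\le\sqrt{\Phi(t)}\,\sqrt{\mu\mathfrak T/K}\;C(1+r).$$
The coherent parts sum as a geometric series, and the fluctuations contribute $O(1)$ per level. As $\Phi(t)<\infty$, $\Phi(t)\le C\frac{\mathfrak T}K\mu(1+r)^2$, and $1+r\le2+\max(0,\log_2(K/\mu))\le C\log(8+K/\mu)$. This proves Proposition 1. $\square$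

## 11. The sample bound: Theorem 2 and Theorem 3(ii)

**Proof of Theorem 2.** Assume $\epsilon\le c_2/3$. By (2) and (3), $0.28\le\frac{3\epsilon}{2c_2}\sup_t\sqrt{\Phi(t)}$, so $\epsilon^2\sup_t\Phi(t)\ge c_3$. Proposition 1 then gives a constant $c_4>0$ with
$$\epsilon^2\,\frac{\mathfrak T}K\,\mu\log^2(8+K/\mu)\ge c_4,\qquad\frac{\mathfrak T}K\le\frac{2\bar n}K+1.$$
The function $\eta\mapsto\eta\log^2(8+K/\eta)$ is increasing on $(0,\infty)$: its derivative is
$$\log(8+K/\eta)\Big[\log(8+K/\eta)-\frac{2K/\eta}{8+K/\eta}\Big]>0,$$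
because $\log8>2$. Since $\mu\le2m$ and $K\le k$, we have $\mu\log^2(8+K/\mu)\le2\Lambda$ with $\Lambda=m\log^2(8+k/m)$. So $2\epsilon^2\Lambda(\frac{2\bar n}K+1)\ge c_4$. If $\epsilon^2\Lambda\le c_4/4$, the "$+1$" contributes at most $c_4/2$, hence $\bar n\ge\frac{c_4K}{8\epsilon^2\Lambda}$. Finally $K\ge k/3$ and $n\ge\bar n/10$ give
$$n\ge\frac{c_4}{240}\cdot\frac k{\epsilon^2m\log^2(8+k/m)},$$
so $c_1=\min(c_2/3,c_4/240)$ works. $\square$

**Proof of Theorem 3(ii).** Let $\epsilon_0\le1/e$ and $\log k\le(\log\frac1\epsilon)^A$. A $c$-word algorithm has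
$$m\le Cc\log(k/\epsilon)\le2Cc\,(\log\tfrac1\epsilon)^A$$
bits, including a sample index if needed. Also $\log^2(8+k/m)\le\log^2(8+k)\le C\log^{2A}(1/\epsilon)$. So $\epsilon^2m\log^2(8+k/m)\le C'\epsilon^2\log^{3A}(1/\epsilon)$ with $C'=C'(c)$, and this is at most $c_1$ for $\epsilon\le\epsilon_0(c,A)$; take also $\epsilon_0\le c_1$. Theorem 2 applies and gives
$$n\ge c_1\frac k{\epsilon^2m\log^2(8+k/m)}\ge\frac k{\epsilon^2}\cdot\frac{c_1}{C'\log^{3A}(1/\epsilon)}.$$
If a sample index was added, this argument covers $n\le k/\epsilon^2$, and for larger $n$ the claim is trivial once $C\ge1$. $\square$
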